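# The width of the hybrid zone in the exclusion process

## 1. The totally asymmetric case, started from the step

### 1.1 The process

Take a row of sites indexed by $\mathbb Z$, with all $1$'s on the left and all $0$'s on the right. Repeatedly pick a place where two unlike symbols touch, and rearrange those two symbols at random. The region where $0$'s and $1$'s are mixed grows. How wide is it after $t$ steps?

**Definition.** $\mathcal D$ is the set of configurations $S\in\{0,1\}^{\mathbb Z}$, up to translation, that consist of an infinite string of $1$'s on the left, an infinite string of $0$'s on the right, and a finite string in between. $\mathcal D_0\in\mathcal D$ is the step $\dots111000\dots$ (the Heaviside configuration). A *pair* is two adjacent sites. A $1$-block ($0$-block) is a maximal string of consecutive $1$'s ($0$'s). For $S\ne\mathcal D_0$ let $N(S)$ be the number of $1$-blocks other than the infinite one; let $n_i$ and $m_i$ be the sizes of the $i$th $0$-block and the $i$th $1$-block, counted from the left, and put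
$$|S|=\sum_{i=1}^{N}(n_i+m_i),\qquad |\mathcal D_0|=0,\quad N(\mathcal D_0)=0 .$$
So $|S|$ is the length of the string between the two infinite ones, the *hybrid zone*.

There are $N+1$ pairs $10$ and $N$ pairs $01$, so the number of unlike pairs is $U(S)=2N(S)+1$. For example, $\dots11\,0101\,00\dots$ has $|S|=4$, $N=2$, $U=5$.

**Definition.** The exclusion-voter model $(\xi_t)_{t\in\mathbb Z^+}$ has parameters $\beta,p\in[0,1]$. At each step an unlike pair is chosen uniformly among all unlike pairs. With probability $\beta$ it becomes $00$ or $11$, each with probability $1/2$; with probability $1-\beta$ it becomes $10$ with probability $p$ and $01$ with probability $1-p$. We only study $\beta=0$, the pure exclusion process. We write $q=1-p$ and $\gamma=q-p=1-2p$. We call $1$'s particles and $0$'s holes.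

We begin with $p=0$ and $\xi_0=\mathcal D_0$: a chosen pair $10$ becomes $01$, and a chosen pair $01$ stays as it is. Particles only move right.

**Proposition 1.** If $\beta=0$, $p=0$ and $\xi_0=\mathcal D_0$, then almost surely $\limsup_t|\xi_t|/\sqrt t\le16$.

### 1.2 The first steps by hand

From $\mathcal D_0$ there is one unlike pair, so after one step the zone is $01$. Now $\dots1\,01\,0\dots$ has three unlike pairs. Choosing the middle one does nothing; the left one gives the zone $011$, the right one gives $001$. From $011$, choosing the left pair gives $0111$, and the right pair gives $0101$. Already here something is visible: $0111$ and $0101$ have the same length and arise after the same number of moves, but $U=3$ for the first and $U=5$ for the second. The number of unlike pairs is a separate piece of information, and it determines how fast the ends of the zone move, because each end is chosen with probability $1/U$.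

### 1.3 What inversions see, and what they do not

A natural first attempt uses the number of inversions,
$$I(S)=\#\{x<y:\ S(x)=0,\ S(y)=1\}<\infty .$$
A move $10\to01$ raises $I$ by $1$, a move $01\to10$ lowers it by $1$. For every $S$,
$$2\sqrt{I(S)}\le|S|\le I(S)+1. \tag{1}$$
For the left inequality: if the zone has $a$ holes and $b$ particles, then $I\le ab\le((a+b)/2)^2$. For the right one, let $S\neq\mathcal D_0$; the zone begins with a hole at some site $L$ and ends with a particle at some site $R$. The pair $(L,R)$ is an inversion, and each of the $|S|-2$ sites strictly between forms an inversion with $L$ (if it is a particle) or with $R$ (if it is a hole).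

For $p=0$ each step raises $I$ with conditional probability $(N+1)/(2N+1)\ge1/2$, so the law of large numbers for martingales with bounded increments gives $\liminf I(\xi_t)/t\ge\frac12$. By (1), $|\xi_t|\ge(1-o(1))\sqrt{2t}$. But the other half of (1) only yields $|\xi_t|\le t+1$, and it cannot be improved as an inequality: the zone $01^{n-1}$ has length $n$ and $I=n-1$.

To do better we must follow the ends of the zone. For $p=0$ the right end advances at step $s$ with conditional probability $1/U(\xi_s)$, so its expected advance by time $t$ is $E\sum_{s<t}1/U(\xi_s)$, and we would like $U(\xi_s)$ to be of order $\sqrt s$. Here the attempt stops: the zone $0^n1^n$ has $I=n^2$ and length $2n$, but $U=3$. Neither $I$ nor the length bounds $U$ from below.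

The way around is to change the clock so that the ends move at a bounded rate whatever $U$ is. The sum $\sum1/U(\xi_s)$ then becomes the elapsed time, and the inversions come back in a role they can fill. We set this up for all $p$, since we need it later.

### 1.4 A clock in which every unlike pair rings at rate 1

**Graphical construction.** Attach to every bond $(x,x+1)$ an independent Poisson process of rate 1, whose points we call *rings*. Each ring carries an independent mark, "$01$" with probability $q$ or "$10$" with probability $p$. At a ring, an unlike pair is set equal to the mark; a like pair is left alone. This is well defined from any initial configuration in $\{0,1\}^{\mathbb Z}$: during $[0,\tau]$ each bond is ring-free with probability $e^{-\tau}>0$, independently, so almost surely there are infinitely many ring-free bonds on each side of the origin. They cut $\mathbb Z$ into finite blocks that do not interact, and in each block finitely many rings are applied in order.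

Let $\eta_0$ be a representative of $\xi_0\in\mathcal D$ and $(\eta_\tau)_{\tau\ge0}$ the resulting process. Let $A(\tau)$ be the number of rings in $[0,\tau]$ on pairs that are unlike just before the ring, and let $T_1<T_2<\dots$ be their times, $T_0=0$. All but finitely many blocks contain only $1$'s or only $0$'s, so $A(\tau)<\infty$ and $\eta_\tau$ stays in $\mathcal D$. Thus $T_t\to\infty$; each $T_t$ is finite since $U\ge1$. Given the past up to $T_t$, the next counted ring comes after an $\mathrm{Exp}(U)$ time, on a uniformly chosen unlike pair, with an independent mark, and the waiting time is independent of the pair and the mark. Hence $(\eta_{T_t})_{t\ge0}$ modulo translation has the law of $(\xi_t)$. We set $\xi_t=\eta_{T_t}$, and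
$$A(T_t)=t,\qquad T_{t+1}-T_t=\frac{E_t}{U(\xi_t)},\tag{2}$$
where the $E_t$ are i.i.d. $\mathrm{Exp}(1)$ and independent of the whole sequence $(\xi_t)$.

So the problem splits: find the width of $\eta_\tau$, find the growth of $A(\tau)$, and substitute $\tau=T_t$.

### 1.5 Centered configurations, edges and heights

**Centering.** For a representative $S$, consider (number of holes at sites $\le c$) minus (number of particles at sites $>c$). When $c$ becomes $c+1$ this increases by exactly 1: if site $c+1$ is a hole the first number grows, and if it is a particle the second one drops. It tends to $\pm\infty$ as $c\to\pm\infty$. So there is exactly one translate for which it vanishes at $c=0$; call it *centered*. Swaps preserve this, since a swap at $(0,1)$ changes both numbers by the same amount and other swaps change neither. From now on configurations in $\mathcal D$ are centered, and $\mathcal D_0=\mathbf 1_{\{x\le0\}}$.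

**Edges.** Let $R$ be the position of the rightmost particle and $L$ that of the leftmost hole. Then $|S|=R-L+1$, also for $\mathcal D_0$, where $R=0$ and $L=1$.

**Reflection.** Put $\eta^*(x)=1-\eta(1-x)$. The pair of $\eta^*$ at $(x,x+1)$ is the pair of $\eta$ at $(-x,1-x)$, reversed and complemented, so $10$ goes to $10$ and $01$ to $01$. Holes of $\eta^*$ at sites $\le0$ are particles of $\eta$ at sites $\geq1$, and particles of $\eta^*$ at sites $>0$ are holes of $\eta$ at sites $\le 0$, so centering is preserved. Thus $(\eta^*_\tau)$ is again the process, started from $\eta_0^*$, and $L(\eta)=1-R(\eta^*)$. Almost sure asymptotics for $R$ that hold for every starting configuration therefore transfer to $-L$.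

**Heights.** Let $h(x)=\sum_{y>x}\eta(y)$, so that $h(x-1)-h(x)=\eta(x)\in\{0,1\}$. For centered $\eta$ the number of holes at sites $\le x$ is $h(x)+x$: this is true at $x=0$, and by the computation under "Centering" (holes at sites $\le x$) $-\,h(x)$ increases by 1 with $x$. Both counts are nonnegative, so
$$h(x)\ge(-x)^+, \tag{3}$$
and $(-x)^+$ is the height of $\mathcal D_0$. For example, the zone $011$ centered has its hole at $-1$ and particles at $0,1$ and at all sites $\le-2$; then $h(1)=0$, $h(0)=1$, $h(-1)=2$, $h(-2)=2$, so $h(x)-(-x)^+$ equals $1$ at $x=0$ and $x=-1$ and vanishes elsewhere. The sum is $2=I$. In general,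
$$I(\eta)=\sum_x\big(h(x)-(-x)^+\big). \tag{4}$$
Indeed, a swap $10\to01$ (resp. $01\to10$) at $(x,x+1)$ changes $h$ only at $x$, by $+1$ (resp. $-1$), and changes $I$ by the same amount. Both sides vanish at $\mathcal D_0$, and every centered configuration is sorted to $\mathcal D_0$ by finitely many adjacent swaps.

**Three facts for every $p$.** First, the pair $(R,R+1)$ is always $10$, and $R$ increases exactly when this pair rings with mark $01$, by 1. The upward moves of $R$ thus form a counting process with constant intensity $q$, a Poisson process of rate $q$. So $\limsup R(\eta_\tau)/\tau\le q\le1$, the same holds for $-L$ by reflection, and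
$$\limsup_{\tau\to\infty}|\eta_\tau|/\tau\le2\quad\text{a.s.}\tag{5}$$
Second, each counted ring changes $I$ by at most 1. Third, a centered configuration has $k=h(0)$ particles at sites $>0$ and $k$ holes at sites $\le0$, and each such hole forms an inversion with each such particle. Hence
$$A(\tau)\ge I(\eta_\tau)-I(\eta_0)\ge h(0,\tau)^2-I(\eta_0), \tag{6}$$
where $h(x,\tau)$ is the height of $\eta_\tau$. So if $\liminf h(0,\tau)/\tau\ge c>0$ a.s., then $\liminf A(\tau)/\tau^2\ge c^2$; setting $\tau=T_t$, where $A(T_t)=t$, gives $\limsup T_t/\sqrt t\le1/c$, and (5) gives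
$$\limsup_t|\xi_t|/\sqrt t\le 2/c\quad\text{a.s.}\tag{7}$$
Everything is reduced to a linear lower bound on the number $h(0,\tau)$ of particles that have crossed the origin.

### 1.6 Proof of Proposition 1

By (7) it suffices to show $\liminf h(0,\tau)/\tau\ge\frac18$ a.s. when $p=0$ and $\eta_0=\mathcal D_0$.

**Step 1: a recursion.** Label the particles $j=1,2,\dots$ from right to left; particle $j$ starts at $1-j$. The order never changes. Let $G(j,k)$ be the time of the $k$th step of particle $j$, the step from $k-j$ to $k-j+1$, and put $G(j,0)=G(0,k)=0$. This step occurs at the first ring of the bond $(k-j,k-j+1)$ after particle $j$ has reached $k-j$, which happens at $G(j,k-1)$, and particle $j-1$ has left $k-j+1$. Particle $j-1$ reaches $k-j+1$ with its $(k-1)$st step and leaves it with its $k$th. So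
$$G(j,k)=\sigma(j,k)+w(j,k),\qquad\sigma(j,k)=\max\{G(j-1,k),G(j,k-1)\},$$
where $w(j,k)$ is the wait after the stopping time $\sigma(j,k)$ for a ring at a fixed bond. Unrolling, $G(k,k)$ is the maximum of $\sum_iw(z_i)$ over up-right lattice paths $z_1=(1,1),\dots,z_{2k-1}=(k,k)$.

**Step 2: the weights along one path are i.i.d.** By the strong Markov property $w(z_i)$ is $\mathrm{Exp}(1)$ and independent of the past up to $\sigma(z_i)$. Since $\sigma(z_i)\ge G(z_{i-1})$, that past contains $w(z_1),\dots,w(z_{i-1})$. So along each fixed path the weights are i.i.d. $\mathrm{Exp}(1)$.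

**Step 3: union bound.** There are at most $4^{k-1}$ paths, and $E e^{w/2}=2$, so
$$P(G(k,k)>8k)\le4^{k-1}\,2^{2k-1}e^{-4k}\le(16e^{-4})^k ,$$
which is summable since $e^4>54$. Almost surely, for all large $k$, particle $k$ has made at least $k$ steps by time $8k$, so particles $1,\dots,k$ are all at sites $\ge1$, i.e. $h(0,8k)\ge k$. As $h(0,\cdot)$ is nondecreasing when $p=0$, $\liminf h(0,\tau)/\tau\ge\frac18$. $\blacksquare$

## 2. The conjecture for $p\le1/2$, and what the special case leaves open

MacPhee, Menshikov, Volkov and Wade, in "Passage-time moments and hybrid zones for the exclusion-voter model", arXiv:0810.0392 (2008), pose the following.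

**Conjecture.** Let $\beta=0$. If $p<1/2$, then for any $\varepsilon>0$, a.s., for all but finitely many $t$, $|\xi_t|\le t^{1/2+\varepsilon}$. If $p=1/2$, then for any $\varepsilon>0$, a.s., for all but finitely many $t$, $t^{1/3-\varepsilon}\le|\xi_t|\le t^{1/3+\varepsilon}$.

For comparison, the following results may be quoted. For $p<1/2$ one has $\max_{s\le t}|\xi_s|\le t^{2/3}(\log t)^{1/3+\varepsilon}$ eventually, and $|\xi_t|\ge ct^{1/2}$ eventually for every $c\in(0,c(p))$, with some $c(p)\in(0,\infty)$. For $p=1/2$, eventually $t^{1/3}(\log t)^{-1/3-\varepsilon}\le\max_{s\le t}|\xi_s|\le t^{1/2}(\log t)^{1/2+\varepsilon}$. We shall not need them. The conjecture is true, in the following stronger form.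

**Theorem A.** Let $\beta=0$ and let $\xi_0\in\mathcal D$ be arbitrary.

(i) If $p<1/2$, then a.s. $\limsup_t|\xi_t|/t^{1/2}\le 8/(1-2p)$.

(ii) If $p=1/2$, then a.s. $|\xi_t|\,t^{-1/3}(\log t)^{-1/2}\to(32\pi/3)^{1/6}$.

Consequently, for every $\varepsilon>0$, a.s. for all but finitely many $t$: $|\xi_t|\le t^{1/2+\varepsilon}$ if $p<1/2$, and $t^{1/3-\varepsilon}\le|\xi_t|\le t^{1/3+\varepsilon}$ if $p=1/2$.

**Theorem B.** If $\beta=0$ and $p<1/2$, then a.s. $|\xi_t|/t^{1/2}\to\sqrt{12(1-2p)}$.

Theorem B is not needed for the conjecture.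

What changes when $p>0$? The reduction (7) holds for all $p$ and all starting points. Only Section 1.6 used $p=0$: when steps can be undone, "the $k$th step of particle $j$" no longer obeys a recursion. For $0<p<1/2$ we need another proof that $h(0,\tau)$ grows linearly. For $p=1/2$ there is no drift, the current is not linear, and we shall see in Section 5 that (6) itself is too weak.

## 3. Subadditive heights and the exponent $1/2$ for every $p<1/2$

In this section $p<1/2$, so $\gamma>0$. In expectation, a linear current is a short computation (Step 4 below): compare the step with a Bernoulli configuration, which is stationary and has average current $\gamma\rho(1-\rho)$. But (7) needs an almost sure statement, and we have no variance bound for $h(0,\tau)$. The remedy is that heights are subadditive in space-time, so Kingman's theorem makes the almost sure limit equal to the limit of expectations.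

### 3.1 Monotonicity and subadditivity

A *height function* is an integer-valued $h$ on $\mathbb Z$ with $h(x-1)-h(x)\in\{0,1\}$; it determines the configuration $\eta(x)=h(x-1)-h(x)$. For infinite configurations such as Bernoulli ones, fix $h(0,0)=0$ and let $h(x)$ change by $+1$ or $-1$ at swaps $10\to01$ or $01\to10$ at $(x,x+1)$.

**Updates are monotone.** A ring at $(x,x+1)$ changes only $h(x)$, by
$$\text{mark }01:\ h(x)\mapsto\min\{h(x-1),h(x+1)+1\},\qquad\text{mark }10:\ h(x)\mapsto\max\{h(x-1)-1,h(x+1)\}. \tag{8}$$
To check, let $n=h(x-1)-h(x+1)$ be the number of particles in the pair. The new $h(x)$ must be $h(x+1)$ if $n=0$ and $h(x+1)+1$ if $n=2$; if $n=1$ it must be $h(x+1)+1$ for mark $01$ and $h(x+1)$ for mark $10$. The minimum in (8) is $h(x+1)$, $h(x+1)+1$, $h(x+1)+1$ for $n=0,1,2$, and the maximum is $h(x+1)$, $h(x+1)$, $h(x+1)+1$. Both maps are nondecreasing in $h$ and commute with adding constants. Heights at ring-free bonds do not change, so inside each finite block we apply finitely many monotone maps. Hence, using the same rings and marks,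 $h\le h'$ at some time implies $h\le h'$ at all later times.

**Subadditivity.** Let $h_{(y,m)}(x,s)$, $s\ge m$, be the height started at time $m$ from $x\mapsto(y-x)^+$ (a step at $y$), and let $h^\circ=h_{(0,0)}$, the process from $\mathcal D_0$. Every height function satisfies $g(x)\le g(y)+(y-x)^+$. Apply this to $g=h_{(z,l)}(\cdot,m)$ and run both sides from time $m$ to $n$: for $l\le m\le n$ and sites $z,y,x$,
$$h_{(z,l)}(x,n)\le h_{(z,l)}(y,m)+h_{(y,m)}(x,n). \tag{9}$$

### 3.2 Two textbook tools

**Kingman's theorem (the form we need).** Let $\omega_0,\omega_1,\dots$ be i.i.d. and $H_{m,n}=F_{n-m}(\omega_m,\dots,\omega_{n-1})\ge0$ with $H_{l,n}\le H_{l,m}+H_{m,n}$ for $l\le m\le n$ and $EH_{0,1}<\infty$. Then $H_{0,n}/n$ converges a.s. and in $L^1$ to a constant.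

**Bernoulli measures are stationary.** Let $\nu_\rho$ be the product measure with density $\rho$. It is stationary for exclusion (Liggett, *Interacting Particle Systems*, Thm VIII.2.1). Here is the computation in our case. Let $r_x(\eta)$ be the rate of a swap at $(x,x+1)$: $q$ for $10$, $p$ for $01$, $0$ otherwise. With $\eta^{x,x+1}$ the swapped configuration, $r_x(\eta^{x,x+1})-r_x(\eta)=\gamma(\eta(x+1)-\eta(x))$: for $10$ this reads $p-q=-\gamma$, for $01$ it reads $q-p=\gamma$. If $f$ depends on sites in $[-n,n]$, then since $\nu_\rho$ is invariant under exchanging two sites,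
$$\int\mathcal Lf\,d\nu_\rho=\sum_{x=-n-1}^{n}\int f(\eta)\big(r_x(\eta^{x,x+1})-r_x(\eta)\big)d\nu_\rho=\gamma\int f(\eta)\big(\eta(n+1)-\eta(-n-1)\big)d\nu_\rho=0,$$
the last step because $\eta(n+1)$ and $\eta(-n-1)$ are independent of $f$ and have the same mean. Cylinder functions form a core for the generator $\mathcal L$, so $\nu_\rho$ is stationary.

### 3.3 The limit shape and its lower bound

**Lemma 2.** Let $p<1/2$. There is a deterministic nonincreasing $1$-Lipschitz $\phi:\mathbb R\to[0,\infty)$ such that a.s. $h^\circ(\lfloor v\tau\rfloor,\tau)/\tau\to\phi(v)$ locally uniformly in $v$; also $E\,h^\circ(\lfloor v\tau\rfloor,\tau)/\tau\to\phi(v)$ for all $v$. Moreover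
$$\phi(v)\ge g(v):=\max_{0\le\rho\le1}[\gamma\rho(1-\rho)-\rho v]=\begin{cases}0&v\ge\gamma,\\ \frac\gamma4\big(1-\frac v\gamma\big)^2&|v|\le\gamma,\\ -v&v\le-\gamma.\end{cases}$$

**Step 1: convergence along multiples of $b$, for rational $v=a/b$.** Let $a\in\mathbb Z$, $b\in\mathbb N$ and $H_{m,n}=h_{(am,bm)}(an,bn)$, which is $\ge0$ because it counts particles. Subadditivity is (9). Let $\omega_i$ be the marked rings in the time slab $(bi,b(i+1)]$, translated by $(-ai,-bi)$ in space-time. The $\omega_i$ are i.i.d., and $H_{m,n}$ is obtained from $\omega_m,\dots,\omega_{n-1}$ by a rule that depends only on $n-m$. Each ring at $(x,x+1)$ changes $h(x)$ by at most 1, so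
$$h^\circ(x,s)\le(-x)^++\#\{\text{rings at }(x,x+1)\text{ in }[0,s]\}, \tag{10}$$
and $EH_{0,1}\le|a|+b<\infty$. Kingman's theorem gives $h^\circ(an,bn)/n\to b\,\phi(v)$ a.s. and in $L^1$, for a constant $\phi(v)\ge0$.

**Step 2: all times.** For $\tau\in[bn,b(n+1))$ we have $|\lfloor v\tau\rfloor-an|\le|a|+1$, and heights change by at most 1 per site and per ring, so
$$|h^\circ(\lfloor v\tau\rfloor,\tau)-h^\circ(an,bn)|\le|a|+1+\mathcal N_n,$$
where $\mathcal N_n$, the number of rings at $(an,an+1)$ in $[bn,b(n+1)]$, is Poisson($b$). By Borel–Cantelli $\mathcal N_n=o(n)$ a.s., and $E\mathcal N_n=b$. So $h^\circ(\lfloor v\tau\rfloor,\tau)/\tau\to\phi(v)$ a.s. and in mean as $\tau\to\infty$. In particular $\phi(v)$ does not depend on how $v$ is written as a fraction.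

**Step 3: all $v$.** For $v<w$, $0\le h^\circ(\lfloor v\tau\rfloor,\tau)-h^\circ(\lfloor w\tau\rfloor,\tau)\le(w-v)\tau+1$. So $\phi$ is nonincreasing and 1-Lipschitz on $\mathbb Q$ and extends to $\mathbb R$ with these properties. Given a compact interval and $\varepsilon>0$, choose a grid of rationals $v_i$ of spacing below $\varepsilon$. For $v\in[v_i,v_{i+1}]$ the value $h^\circ(\lfloor v\tau\rfloor,\tau)/\tau$ lies between those at $v_{i+1}$ and $v_i$, whose limits differ by at most $\varepsilon$. This gives locally uniform a.s. convergence, and convergence of the means.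

**Step 4: the lower bound.** Let $h_\rho$ start from i.i.d. Bernoulli($\rho$) occupation variables with $h_\rho(0,0)=0$. Then $h_\rho(x,0)\le0$ for $x\ge0$ and $h_\rho(x,0)\le-x$ for $x<0$, so $h_\rho(x,0)\le(-x)^+$ and $h_\rho\le h^\circ$ for all times. By stationarity, swaps $10\to01$ at $(0,1)$ occur at mean rate $q\rho(1-\rho)$ and reverse ones at mean rate $p\rho(1-\rho)$, so $E\,h_\rho(0,\tau)=\gamma\rho(1-\rho)\tau$, and $E\,h_\rho(x,\tau)=E\,h_\rho(0,\tau)-\rho x$. Put $x=\lfloor v\tau\rfloor$, divide by $\tau$ and let $\tau\to\infty$: $\phi(v)\ge\gamma\rho(1-\rho)-\rho v$ for every $\rho\in[0,1]$.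

**Step 5: the maximum.** The concave function $\rho\mapsto\gamma\rho(1-\rho)-\rho v$ has its critical point at $\rho=\frac12(1-v/\gamma)$. If $|v|\le\gamma$, this lies in $[0,1]$ and the value is $\rho\gamma(1-\rho-v/\gamma)=\rho\gamma(2\rho-\rho)=\gamma\rho^2$. If $v\ge\gamma$ the maximum is at $\rho=0$, and if $v\le-\gamma$ at $\rho=1$. $\blacksquare$

**Proof of Theorem A(i).** By (3), $h(x,0)\ge(-x)^+$, so $h(0,\tau)\ge h^\circ(0,\tau)$ by monotonicity, and Lemma 2 gives $\liminf h(0,\tau)/\tau\ge g(0)=\gamma/4$ a.s. From (6),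
$$\liminf_{\tau\to\infty}A(\tau)/\tau^2\ge\gamma^2/16,\qquad\text{hence}\qquad\limsup_tT_t/\sqrt t\le4/\gamma\quad\text{a.s.}, \tag{11}$$
and (7) with $c=\gamma/4$ gives $\limsup|\xi_t|/\sqrt t\le8/\gamma=8/(1-2p)$. $\blacksquare$

## 4. Stirring, and the edges when $p=1/2$

Now $p=q=1/2$. We find the width of $\eta_\tau$ in this section, and the clock $A(\tau)$ in the next.

### 4.1 Stirring and duality

At a ring on an unlike pair the fair mark swaps the contents with probability $1/2$. Give each ring a new mark: on an unlike pair, "swap" if the old mark differs from the contents; on a like pair, "swap" if the old mark is $01$. Given the ring times and the earlier marks, each new mark is a fair coin. So the new marks are i.i.d. fair coins independent of the ring times, and the dynamics is: at each ring marked swap, exchange the contents of the two sites. This is *stirring*; on a like pair the exchange is invisible.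

Let $X^x$ be the path started at $x$ that follows the exchanges. Each $X^x-x$ is a copy of the symmetric nearest-neighbor walk $W$, $W_0=0$, of total jump rate 1, so $\mathrm{Var}\,W_\tau=\tau$; and $\eta_\tau=\{X^x_\tau:\eta_0(x)=1\}$ as a set of particles. Conversely, the content of site $y$ at time $\tau$ comes from the site found by following the exchanges backward. The rings in $[0,\tau]$ have the same law when time is reversed, so for any sites
$$(\eta_\tau(x_i))_i\ \text{ has the law of }\ (\eta_0(X^{x_i}_\tau))_i\qquad\text{(duality)}.$$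
For one site this says $P(\eta_\tau(x)=1)=P(\eta_0(x+W_\tau)=1)$.

**Lemma 3.** If $p=1/2$, then for every $\eta_0\in\mathcal D$, a.s. $R(\eta_\tau)/\sqrt{\tau\log\tau}\to1$ and $-L(\eta_\tau)/\sqrt{\tau\log\tau}\to1$. Consequently
$$|\eta_\tau|\sim2\sqrt{\tau\log\tau}\quad\text{a.s.}\tag{12}$$

By reflection we only treat $R$. Write $R_0=R(\eta_0)$ and fix $\delta\in(0,1)$.

### 4.2 Upper bound: a union over stirring paths

The purpose here is $\limsup R(\eta_\tau)/\sqrt{\tau\log\tau}\le1$. If $R$ reaches $m>R_0$ by time $\tau$, a stirring path from some $y\le R_0$ does. By the reflection principle and $Ee^{\lambda W_\tau}=e^{\tau(\cosh\lambda-1)}$, for $\lambda>0$,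
$$P\Big(\max_{s\le\tau}R(\eta_s)\ge m\Big)\le\sum_{y\le R_0}2P(W_\tau\ge m-y)=2\sum_{k\ge m-R_0}P(W_\tau\ge k)\le\frac{2e^{-\lambda(m-R_0)+\tau(\cosh\lambda-1)}}{1-e^{-\lambda}}. \tag{13}$$
Take $m=\lceil(1+\delta)\sqrt{\tau\log\tau}\,\rceil$ and $\lambda=\sqrt{\log\tau/\tau}$. For $\lambda\le1$, $\cosh\lambda-1\le\lambda^2/2+\lambda^4/20$, because $\frac1{4!}+\frac1{6!}+\frac1{8!}+\dots<\frac1{20}$. So $-\lambda m\le-(1+\delta)\log\tau$, $\lambda R_0\to0$, $\tau(\cosh\lambda-1)\le\frac12\log\tau+o(1)$ and $1/(1-e^{-\lambda})\le C\tau^{1/2}$. The right side of (13) is at most $C\tau^{-(1+\delta)+1/2+1/2}=C\tau^{-\delta}$, which is summable along $\tau=r^k$ for any $r>1$. The running maximum is nondecreasing, so for $\tau\in[r^k,r^{k+1}]$ we compare with $r^{k+1}$ and obtain $\limsup R(\eta_\tau)/\sqrt{\tau\log\tau}\le(1+\delta)\sqrt r$ a.s. Let $r\downarrow1$, $\delta\downarrow0$.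

### 4.3 Negative dependence

For the lower bound we must show that $\{R(\eta_\tau)\le x\}$, "all sites beyond $x$ are empty", is unlikely. If occupations were independent, its probability would be a product. They are not, but the error has the right sign.

**Lemma 4.** For $p=1/2$ and finite $B\subset\mathbb Z$, $P(\eta_\tau=0\text{ on }B)\le\prod_{x\in B}P(\eta_\tau(x)=0)$.

For instance, from $\mathcal D_0$ with $B=\{0,1\}$ and small $\tau$: emptying both sites takes at least two swaps, so the left side is $O(\tau^2)$, while the right side is $(\tau/2+O(\tau^2))(1-\tau/2+O(\tau^2))$.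

**Step 1: compare two generators.** Let $u_s(x)=P(\eta_s(x)=0)=P(\eta_0(x+W_s)=0)$ and $F_s(x_1,\dots,x_n)=\prod_iu_s(x_i)$. Since $u_s$ solves the heat equation of $W$, $\partial_sF_s=\mathcal UF_s$ with $\mathcal U$ the generator of $n$ independent copies of $W$. Let $\mathcal V$ be the generator of $n$ stirring particles on $n$-tuples of distinct sites; it is bounded. At a distinct tuple the two generators differ only through adjacent particles $x_j=x_i+1$. There $\mathcal V$ exchanges the two, which does not change the symmetric function $F_s$, while $\mathcal U$ lets $i$ jump onto $x_j$, or $j$ onto $x_i$, each at rate $\frac12$. So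
$$\mathcal UF_s-\mathcal VF_s=\sum_{(i,j):\,x_j=x_i+1}\tfrac12\big[u_s(x_j)^2+u_s(x_i)^2-2u_s(x_i)u_s(x_j)\big]\prod_{l\ne i,j}u_s(x_l)=:G_s,$$
and the bracket is a square, so $G_s\ge0$.

**Step 2: integrate.** On distinct tuples $\frac d{ds}e^{(\tau-s)\mathcal V}F_s=e^{(\tau-s)\mathcal V}(\mathcal U F_s-\mathcal VF_s)=e^{(\tau-s)\mathcal V}G_s\ge0$, because $e^{(\tau-s)\mathcal V}$ preserves nonnegativity. Hence $F_\tau\ge e^{\tau\mathcal V}F_0$. The left side is $\prod_iP(\eta_\tau(x_i)=0)$. The right side is $E\prod_i\mathbf 1\{\eta_0(X^{x_i}_\tau)=0\}$, which by duality is $P(\eta_\tau(x_i)=0\ \forall i)$. $\blacksquare$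

Now let $B\uparrow(x,\infty)\cap\mathbb Z$ in Lemma 4 and use $1-a\le e^{-a}$. By duality and the symmetry of $W$, $E\,h(x,\tau)=\sum_{y>x}P(\eta_0(y+W_\tau)=1)=E\,h(x-W_\tau,0)$, which by (3) is at least $E(W_\tau-x)^+$. So
$$P(R(\eta_\tau)\le x)\le\exp(-E\,h(x,\tau))\le\exp\big(-E(W_\tau-x)^+\big),\qquad x\in\mathbb Z. \tag{14}$$

### 4.4 A lower tail estimate

To use (14) we need the walk to exceed $(1-\delta)\sqrt{n\log n}$ with sufficient probability.

**Lemma 5.** There is $c>0$ such that if $a_n>0$ and $a_n/n\to0$, then for all large $n$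
$$P(W_n>a_n)\ge c\exp\Big(-\frac{a_n^2}{2n}-\frac{a_n}{\sqrt n}\Big).$$

**Step 1: tilt.** Choose $\lambda_n$ with $n\sinh\lambda_n=a_n$, and let $P_\lambda$ be the law under which $W$ jumps by $\pm1$ at rates $\frac12e^{\pm\lambda}$. On paths up to time $n$, $dP/dP_\lambda=e^{-\lambda W_n+n(\cosh\lambda-1)}$. Restricting to $a_n<W_n\le a_n+\sqrt n$,
$$P(W_n>a_n)\ge e^{-\lambda_n(a_n+\sqrt n)+n(\cosh\lambda_n-1)}\,P_{\lambda_n}(a_n<W_n\le a_n+\sqrt n).$$

**Step 2: the tilted probability.** Under $P_{\lambda_n}$, $W_n$ is a sum of $n$ i.i.d. variables with mean $\sinh\lambda_n=a_n/n$, variance $\cosh\lambda_n\to1$ and bounded third absolute moments. By Lyapunov's central limit theorem the probability tends to $P(0<\mathcal N(0,1)\le1)>0$.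

**Step 3: the exponent.** Since $\cosh\lambda-1\ge\lambda^2/2$, we have $\lambda_na_n-n(\cosh\lambda_n-1)\le\lambda_na_n-n\lambda_n^2/2\le a_n^2/(2n)$. Since $\lambda_n\le\sinh\lambda_n=a_n/n$, we have $\lambda_n\sqrt n\le a_n/\sqrt n$. $\blacksquare$

### 4.5 Lower bound for the edge

**Step 1: integer times.** Let $x=\lfloor(1-\delta)\sqrt{n\log n}\rfloor$ and $a_n=(1-\delta/2)\sqrt{n\log n}$; for large $n$, $x+\sqrt n\le a_n$. By Lemma 5,
$$E(W_n-x)^+\ge\sqrt n\,P(W_n>a_n)\ge c\,n^{\frac12-\frac12(1-\delta/2)^2}e^{-\sqrt{\log n}}\ge n^{\delta/4}$$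
for large $n$, because $\frac12-\frac12(1-\frac\delta2)^2=\frac\delta2-\frac{\delta^2}8\ge\frac{3\delta}8$. By (14), $P(R(\eta_n)\le x)\le e^{-n^{\delta/4}}$, which is summable, so a.s. $R(\eta_n)>(1-\delta)\sqrt{n\log n}-1$ for all large $n$.

**Step 2: times in between.** On $[n,n+1]$ the particle that sits at $R(\eta_n)$ follows a stirring path making a Poisson(1) number of jumps. Since $P(\mathrm{Poisson}(1)\ge k)\le1/k!$, which is summable in $n$ for $k=\lfloor\log n\rfloor+1$, this number is at most $\log n$ for all large $n$. So $R(\eta_\tau)\ge R(\eta_n)-\log n$ for $\tau\in[n,n+1]$, and $\liminf R(\eta_\tau)/\sqrt{\tau\log\tau}\ge1-\delta$. Let $\delta\downarrow0$. This proves Lemma 3; (12) follows from $|\eta_\tau|=R-L+1$. $\blacksquare$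

## 5. Counting unlike pairs, and the exponent $1/3$

If we copy Section 3 and bound the clock by $A(\tau)\ge I(\eta_\tau)-I(\eta_0)$, we fail, and (12) shows where: by (1), $I(\eta_\tau)\le|\eta_\tau|^2/4\sim\tau\log\tau$. So inversions can never prove more than $A(\tau)$ being at least of order $\tau\log\tau$, hence $T_t$ at most of order $t/\log t$, and $|\xi_t|$ at most of order $t^{1/2}$. When $p=1/2$ swaps mostly undo each other, and the net count $I$ is much smaller than the total count $A$. We must count rings directly. Their intensity is $U(\eta_s)$, whose mean duality computes, and whose fluctuations are controlled by watching how much one swap can change the expected future value of $U$.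

**Lemma 6.** If $p=1/2$, then for every $\eta_0\in\mathcal D$, a.s. $A(\tau)/\tau^{3/2}\to\kappa:=\dfrac4{3\sqrt\pi}$.

### 5.1 A formula for the mean number of unlike pairs

The distance $D$ of two stirring particles is a Markov chain on $\{1,2,\dots\}$ with rates $d\to d+1$: $1$, and $d\to d-1$: $1$ if $d\ge2$ (at distance 1 an exchange leaves the distance unchanged). The rates are symmetric, so
$$\alpha_r(d):=P_d(D_r=1)=P_1(D_r=d),\qquad\sum_d\alpha_r(d)=1.$$
Let $f_r(\eta)=E_\eta U(\eta_r)$. By duality $P_\eta(\eta_r(x)\ne\eta_r(x+1))$ is a sum over unordered pairs $\{a,b\}$ with $\eta(a)\ne\eta(b)$ of the probability that two stirring particles go from $\{x,x+1\}$ to $\{a,b\}$. This unordered two-particle chain has symmetric transition probabilities. Reversing and summing over $x$ gives the probability that particles from $\{a,b\}$ are adjacent at time $r$. So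
$$f_r(\eta)=\sum_{\{a,b\}}\mathbf 1\{\eta(a)\ne\eta(b)\}\,\alpha_r(|a-b|). \tag{15}$$
At $r=0$ this is the number of unlike adjacent pairs, as it should be. We need three facts.

(a) *$\alpha_r(d)$ is nonincreasing in $d$.* Run two copies of $D$ from $d<d'$ independently until they meet, then together. They move by unit steps and a.s. do not jump simultaneously before meeting, so they cannot cross. Hence $P_d(D_r\le1)\ge P_{d'}(D_r\le1)$, and $\{D_r\le1\}=\{D_r=1\}$.

(b) *$\alpha_r(1)\le C(1+r)^{-1/2}$.* Let $Z$ be the walk on $\mathbb Z+\frac12$ with $Z_0=\frac12$ that jumps by $+1$ and by $-1$ at rate 1 each. Then $|Z|+\frac12$ has the law of $D$ under $P_1$: from $|Z|=\frac12$ one of the two jumps leaves $|Z|$ unchanged. So $\alpha_r(1)=P(Z_r=\pm\frac12)\le2\cdot\frac1{2\pi}\int_{-\pi}^\pi e^{-2r(1-\cos\theta)}d\theta$, and $1-\cos\theta\ge2\theta^2/\pi^2$ on $[-\pi,\pi]$ gives the bound.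

(c) *$E_1D_s\sim2\sqrt{s/\pi}$.* We have $E_1D_s=E|Z_s|+\frac12$ and $EZ_s^2=2s+\frac14$. By the central limit theorem $Z_s/\sqrt{2s}\Rightarrow\mathcal N(0,1)$, and $|Z_s|/\sqrt s$, $s\ge1$, is uniformly integrable, so $E|Z_s|\sim\sqrt{2s}\sqrt{2/\pi}=2\sqrt{s/\pi}$.

**The mean.** Let $c_d(\eta)$ be the number of unlike pairs of sites at distance $d$, so that $f_r(\eta)=\sum_dc_d(\eta)\alpha_r(d)$. For $\mathcal D_0$, $c_d=d$: the pairs are $\{a,a+d\}$ with $a\le0<a+d$. If $\eta$ differs from $\mathcal D_0$ at $k$ sites then $|c_d(\eta)-d|\le2k$, since each site lies in two pairs at distance $d$. As $\sum_dd\,\alpha_s(d)=E_1D_s$, we get $|EU(\eta_s)-E_1D_s|\le2k$, with $k$ the number of sites where $\eta_0$ differs from $\mathcal D_0$. By (c),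
$$EU(\eta_s)\sim2\sqrt{s/\pi},\qquad EU(\eta_s)\le C(1+\sqrt s),\qquad\int_0^\tau EU(\eta_s)\,ds\sim\kappa\,\tau^{3/2}. \tag{16}$$

### 5.2 The variance of the number of unlike pairs

We show $\mathrm{Var}\,U(\eta_s)\le C(1+\sqrt s)\log(2+s)$.

**Step 1: a martingale with explicit jumps.** Fix $s$ and let $M_u=E[U(\eta_s)\mid\mathcal F_u]=f_{s-u}(\eta_u)$, $0\le u\le s$. Every unlike pair lies on a bond between $(L-1,L)$ and $(R,R+1)$, so $U\le R-L+2\le R^++L^-+2$, where $L^-=\max(-L,0)$. By (13) with $\lambda=1$ and by reflection, $R^+$ and $L^-$ have all moments. So $M$ is square integrable.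

**Step 2: $M$ moves smoothly between swaps.** For fixed $\eta\in\mathcal D$ differing from $\mathcal D_0$ at $k$ sites, $f_r(\eta)=E_1D_r+\sum_d(c_d(\eta)-d)\alpha_r(d)$. The generator of $D$ applied to the identity is $\mathbf 1\{d=1\}$, so $\frac d{dr}E_1D_r=\alpha_r(1)\le1$. The total jump rate of $D$ is at most 2, so $\sum_d|\partial_r\alpha_r(d)|\le4$. Thus $r\mapsto f_r(\eta)$ is Lipschitz. There are finitely many swaps of unlike pairs in $[0,s]$, so $M$ is right-continuous with left limits, has paths of finite variation, and jumps only at those swaps. For a square integrable martingale of this kind the quadratic variation is the sum of the squared jumps, and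
$$\mathrm{Var}\,U(\eta_s)=E(M_s-M_0)^2=E\sum_{u\le s}(\Delta M_u)^2.$$

**Step 3: one swap changes $f_r$ by at most $2\alpha_r(1)$.** Let $\eta(z)\ne\eta(z+1)$ and let $\eta'$ be $\eta$ with these two contents exchanged. In (15) only pairs containing exactly one of $z,z+1$ matter. For each $b\ne z,z+1$ the pairs $\{z,b\}$ and $\{z+1,b\}$ trade their indicators, so
$$f_r(\eta')-f_r(\eta)=\sum_{b\ne z,z+1}\big[\mathbf 1\{\eta(z+1)\ne\eta(b)\}-\mathbf 1\{\eta(z)\ne\eta(b)\}\big]\big(\alpha_r(|z-b|)-\alpha_r(|z+1-b|)\big),$$
with absolutely convergent sums. The bracket is $\pm1$. For $b<z$ the two distances are $d,d+1$ with $d=z-b\ge1$; for $b>z+1$ they are $d+1,d$ with $d=b-z-1\ge1$. By (a) the sums telescope: $|f_r(\eta')-f_r(\eta)|\le2\sum_{d\ge1}(\alpha_r(d)-\alpha_r(d+1))=2\alpha_r(1)$.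

**Step 4: integrate.** At time $u$ swaps of unlike pairs occur at rate $\frac12U(\eta_u)$. With (b) and (16),
$$\mathrm{Var}\,U(\eta_s)\le\int_0^s\tfrac12EU(\eta_u)\,4\alpha_{s-u}(1)^2\,du\le C\int_0^s\frac{1+\sqrt u}{1+s-u}\,du\le C(1+\sqrt s)\log(2+s).$$

### 5.3 The clock

**Proof of Lemma 6.** By Minkowski's inequality,
$$\mathrm{Var}\Big(\int_0^\tau U(\eta_s)ds\Big)\le\Big(\int_0^\tau\sqrt{\mathrm{Var}\,U(\eta_s)}\,ds\Big)^2=O(\tau^{5/2}\log\tau).$$
$A$ is a counting process with intensity $U(\eta_s)$ and $\int_0^\tau EU(\eta_s)ds<\infty$, so $\mathrm{Var}\big(A(\tau)-\int_0^\tau U(\eta_s)ds\big)=\int_0^\tau EU(\eta_s)ds=O(\tau^{3/2})$. Together $\mathrm{Var}\,A(\tau)=O(\tau^{5/2}\log\tau)$, while $EA(\tau)=\int_0^\tau EU(\eta_s)\,ds\sim\kappa\tau^{3/2}$. By Chebyshev, $P(|A(\tau)/\tau^{3/2}-\kappa|>\delta)=O(\tau^{-1/2}\log\tau)$ for each $\delta>0$, which is summable along $\tau=r^k$, $r>1$. So $A(r^k)/r^{3k/2}\to\kappa$ a.s. Since $A$ is nondecreasing, for $\tau\in[r^k,r^{k+1}]$ the ratio $A(\tau)/\tau^{3/2}$ lies between $A(r^k)/r^{3(k+1)/2}$ and $A(r^{k+1})/r^{3k/2}$, so its limit points lie in $[\kappa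 r^{-3/2},\kappa r^{3/2}]$. Let $r\downarrow1$. $\blacksquare$

**Proof of Theorem A(ii).** By (2) and Lemma 6, $t=A(T_t)\sim\kappa T_t^{3/2}$, so $T_t\sim(t/\kappa)^{2/3}$ and $\log T_t\sim\frac23\log t$. By (12), a.s.
$$|\xi_t|=|\eta_{T_t}|\sim2\,(t/\kappa)^{1/3}\sqrt{\tfrac23\log t}=2\Big(\frac{3\sqrt\pi}4\Big)^{1/3}\sqrt{\tfrac23}\;t^{1/3}(\log t)^{1/2}.$$
The sixth power of the constant is $64\cdot\frac{9\pi}{16}\cdot\frac8{27}=\frac{32\pi}3$. Parts (i) and (ii) imply the bounds with $\varepsilon$ in Theorem A, so the conjecture is proved. $\blacksquare$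

## 6. The exact limit shape, and the constant for $p<1/2$

We return to $p<1/2$ and prove Theorem B. Three quantities must be made exact: the speed of the edges, where (5) was crude; the limit shape $\phi$, where we only have $\phi\ge g$; and the relation between the clock and $I$, where (6) loses a factor.

Let $K=\max(R(\eta_0),0)$. Since $h(K,0)=0$ we have $h(x,0)\le(K-x)^+$; with (3) and monotonicity,
$$h^\circ(x,\tau)\le h(x,\tau)\le h_{(K,0)}(x,\tau). \tag{17}$$

### 6.1 The edges move at speed $\gamma$

**Lemma 7.** If $p<1/2$, a.s. $R(\eta_\tau)/\tau\to\gamma$ and $-L(\eta_\tau)/\tau\to\gamma$, so $|\eta_\tau|/\tau\to2\gamma$.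

By reflection we treat $R$.

**Step 1: lower bound.** If $v<\gamma$ then $\phi(v)\ge g(v)>0$, so eventually $h(\lfloor v\tau\rfloor,\tau)\ge h^\circ(\lfloor v\tau\rfloor,\tau)>0$. This means there is a particle beyond $\lfloor v\tau\rfloor$, so $R(\eta_\tau)>v\tau-1$.

**Step 2: upper bound for $p=0$.** Here $R$ never decreases, $R(\eta_\tau)-R(\eta_0)$ is a Poisson process of rate 1, and $\gamma=1$.

**Step 3: an exponential of the height solves a linear equation, $p>0$.** Since $R\le x$ iff $h(x)=0$, (17) shows that it suffices to start from the step at $K$; translating, start from $\mathcal D_0$. Let $\theta=p/q<1$ and $Z(x)=\theta^{h(x)}\in[0,1]$. Since $h(x+1)=h(x)-\eta(x+1)$ and $h(x-1)=h(x)+\eta(x)$,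
$$p\,Z(x+1)+q\,Z(x-1)-Z(x)=Z(x)\big[p\,\theta^{-\eta(x+1)}+q\,\theta^{\eta(x)}-1\big].$$
For $(\eta(x),\eta(x+1))=00,11,10,01$ the bracket is $0$; $p\theta^{-1}+q\theta-1=0$; $p+q\theta-1=q(\theta-1)$; $p\theta^{-1}+q-1=p(\theta^{-1}-1)$. On the other side, the dynamics changes $Z(x)$ only through swaps at $(x,x+1)$: for $10$, at rate $q$, from $\theta^{h}$ to $\theta^{h+1}$; for $01$, at rate $p$, from $\theta^h$ to $\theta^{h-1}$. These are the same expressions. So $y_\tau(x)=E\,\theta^{h^\circ(x,\tau)}$ satisfies
$$\frac d{d\tau}y_\tau(x)=p\,y_\tau(x+1)+q\,y_\tau(x-1)-y_\tau(x),$$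
a linear equation with a bounded operator on bounded functions, whose bounded solution is unique by Gronwall's inequality. With $Y$ the walk from $0$ that jumps $+1$ at rate $p$ and $-1$ at rate $q$, the solution is
$$E\,\theta^{h^\circ(x,\tau)}=E\,\theta^{(-x-Y_\tau)^+}.$$

**Step 4: conclusion.** As $1-\theta^h\ge(1-\theta)\mathbf 1\{h\ge1\}$, from $\mathcal D_0$
$$P(R(\eta_\tau)>x)=P(h^\circ(x,\tau)\ge1)\le\frac{E[1-\theta^{h^\circ(x,\tau)}]}{1-\theta}\le\frac{P(-Y_\tau>x)}{1-\theta}.$$
The walk $-Y$ has drift $\gamma$ and $Ee^{-\lambda Y_\tau}=\exp(\tau(\gamma\lambda+O(\lambda^2)))$ as $\lambda\downarrow0$. For $x=\lfloor(\gamma+\delta)\tau\rfloor$, Chernoff's bound with small fixed $\lambda$ makes the right side exponentially small. By Borel–Cantelli $R(\eta_n)\le(\gamma+\delta)n$ for all large integers $n$. In $[n,n+1]$ the edge advances by at most a Poisson($q$) number, which is $o(n)$ a.s. So $\limsup R(\eta_\tau)/\tau\le\gamma+\delta$ for every $\delta>0$. $\blacksquare$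

### 6.2 Local equilibrium gives $\phi\le g$

Comparison with Bernoulli configurations only bounds $\phi$ from below. For the reverse we use that the process, averaged over macroscopic windows of space and time, looks like a mixture of Bernoulli measures, and that a mixture of given mean density carries at most the current of the pure measure with that density. For example, the mixture $\frac12\nu_0+\frac12\nu_1$ has density $\frac12$ and current $0\le\gamma/4$.

**Lemma 8.** If $p<1/2$, then $\phi=g$.

We know $\phi\ge g$ from Lemma 2.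

**Case $p=0$.** This is totally asymmetric exclusion with jump rate 1 from the step. Rost's theorem (Z. Wahrsch. verw. Gebiete 58 (1981) 41–53) gives $h^\circ(\lfloor v\tau\rfloor,\tau)/\tau\to(1-v)^2/4$ for $|v|\le1$, so $\phi=g$ there. For $v\ge1$, $0\le\phi(v)\le\phi(1)=0$. For $v\le-1$, $\phi(v)\le\phi(-1)+(-1-v)=-v$.

**Case $0<p<1/2$.** We use Liggett's theorem (Ann. Probab. 4 (1976) 339–356; *Interacting Particle Systems*, Thm VIII.3.9(a)): for exclusion with an irreducible translation invariant kernel on $\mathbb Z$, every translation invariant stationary measure is a mixture of the Bernoulli measures $\nu_\rho$.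

**Step 1: a limit of averages is a Bernoulli mixture.** Start from $\mathcal D_0$. Fix $a<b$ and $k\in(0,1]$. For $\Lambda>0$ put $B_\Lambda=\mathbb Z\cap(a\Lambda,b\Lambda]$ and
$$\mu_\Lambda=\frac1{|B_\Lambda|k\Lambda}\sum_{x\in B_\Lambda}\int_\Lambda^{(1+k)\Lambda}P(\vartheta_x\eta_s\in\cdot)\,ds,\qquad(\vartheta_x\eta)(y)=\eta(x+y).$$
By compactness there is a weak limit $\mu$ along some sequence $\Lambda\to\infty$. Since $|B_\Lambda|\to\infty$, $\mu$ is translation invariant. It is also stationary: let $S(u)$ be the (Feller) semigroup and $f$ continuous. By the Markov property and translation invariance of the dynamics, $E[S(u)f](\vartheta_x\eta_s)=Ef(\vartheta_x\eta_{s+u})$. The time integrals over $[\Lambda+u,(1+k)\Lambda+u]$ and $[\Lambda,(1+k)\Lambda]$ differ only at their ends, so $|\int S(u)f\,d\mu_\Lambda-\int f\,d\mu_\Lambda|\le2u\|f\|_\infty/(k\Lambda)\to0$. As $S(u)f$ is continuous, $\int S(u)f\,d\mu=\int f\,d\mu$. By Liggett's theorem $\mu=\int\nu_\rho\,m(d\rho)$ for a probability $m$ on $[0,1]$.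

**Step 2: the current of a mixture.** With $r=E_\mu\eta(0)=\int\rho\,dm$, Jensen's inequality for the concave $\rho(1-\rho)$ gives
$$E_\mu\big[q\,\eta(0)(1-\eta(1))-p\,(1-\eta(0))\eta(1)\big]=\gamma\int\rho(1-\rho)\,dm\le\gamma r(1-r). \tag{18}$$

**Step 3: express both sides by heights.** The derivative $\frac d{ds}E\,h^\circ(x,s)$ is the expected net rate of swaps $10\to01$ at $(x,x+1)$, so the left side of (18) is the limit along the sequence of
$$\frac1{|B_\Lambda|k\Lambda}\sum_{x\in B_\Lambda}E\big[h^\circ(x,(1+k)\Lambda)-h^\circ(x,\Lambda)\big].$$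
Since $\sum_{x\in B_\Lambda}\eta(x)=h(\lfloor a\Lambda\rfloor)-h(\lfloor b\Lambda\rfloor)$, the density $r$ is the limit of
$$\frac1{|B_\Lambda|k\Lambda}\int_\Lambda^{(1+k)\Lambda}E\big[h^\circ(\lfloor a\Lambda\rfloor,s)-h^\circ(\lfloor b\Lambda\rfloor,s)\big]ds.$$
Put $\mathcal H(v,\sigma)=\sigma\phi(v/\sigma)$. By Lemma 2 at time $\sigma\Lambda$ and velocity $v/\sigma$, $E\,h^\circ(\lfloor v\Lambda\rfloor,\sigma\Lambda)/\Lambda\to\mathcal H(v,\sigma)$, and by (10) these quantities are bounded for $v\in[a,b]$, $\sigma\in[1,1+k]$, $\Lambda\ge1$. Here $|B_\Lambda|\sim(b-a)\Lambda$, and a sum over $x\in B_\Lambda$ is $\Lambda$ times an integral over $v\in[a,b]$ with $x=\lfloor v\Lambda\rfloor$, up to boundary terms of lower order. By bounded convergence (18) becomes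
$$\frac1{(b-a)k}\int_a^b[\mathcal H(v,1+k)-\mathcal H(v,1)]\,dv\le\gamma r(1-r),\qquad r=\frac1{(b-a)k}\int_1^{1+k}[\mathcal H(a,\sigma)-\mathcal H(b,\sigma)]\,d\sigma .$$

**Step 4: let $k\downarrow0$.** We have $\mathcal H(v,1+k)-\mathcal H(v,1)=k\,\phi(\tfrac v{1+k})+[\phi(\tfrac v{1+k})-\phi(v)]$. As $\phi$ is 1-Lipschitz, the difference quotients are bounded on $[a,b]$, and at each point of differentiability of $\phi$, hence for a.e. $v$, they converge to $\phi(v)-v\phi'(v)$. So
$$\frac1{b-a}\int_a^b(\phi(w)-w\phi'(w))\,dw\le\gamma r_0(1-r_0),\qquad r_0=\frac{\phi(a)-\phi(b)}{b-a}.$$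

**Step 5: let $b\downarrow a$.** Let $a=v$ be a Lebesgue point of $\phi'$ at which $\phi$ has derivative $\phi'(v)$; almost every $v$ qualifies. Since $\phi'$ is bounded, the averages of $w\phi'(w)$ over $[v,b]$ tend to $v\phi'(v)$. With $\rho=-\phi'(v)\in[0,1]$, $r_0\to\rho$ and
$$\phi(v)+v\rho\le\gamma\rho(1-\rho),\qquad\text{i.e.}\qquad\phi(v)\le\gamma\rho(1-\rho)-\rho v\le g(v).$$
This holds for a.e. $v$, hence for all $v$ by continuity. $\blacksquare$

### 6.3 Inversions measured in both clocks

**Proof of Theorem B.** The idea is to compute $I$ twice: in continuous time from the limit shape, and in discrete time from its drift. Comparing the two determines $T_t$.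

**Step 1: $I(\eta_\tau)/\tau^2\to\gamma^2/6$ a.s.** The process $h_{(K,0)}(x+K,\tau)$ has the law of $h^\circ(x,\tau)$, so by (17) and Lemmas 2 and 8, a.s. $h(\lfloor v\tau\rfloor,\tau)/\tau\to g(v)$ locally uniformly. In (4) the summand vanishes for $x\ge R$: there $h(x)=0$, and $x=h(x)+x\ge0$ since it counts holes. It also vanishes for $x<L$: there are no holes at sites $\le x$, so $h(x)+x=0$, and $h(x)=-x\ge0$. By Lemma 7, for any $\delta>0$ only $|x|\le(\gamma+\delta)\tau$ contribute eventually. Since $g(v)=(-v)^+$ for $|v|\ge\gamma$,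
$$\frac{I(\eta_\tau)}{\tau^2}\to\int_{-\gamma}^\gamma\Big[\frac\gamma4\Big(1-\frac v\gamma\Big)^2-(-v)^+\Big]dv=\frac{\gamma^2}4\int_{-1}^1(1-w)^2dw-\frac{\gamma^2}2=\gamma^2\Big(\frac23-\frac12\Big)=\frac{\gamma^2}6.$$

**Step 2: $I(\xi_t)/t\to\gamma/2$ a.s.** Given $\xi_s$, a pair $10$ is chosen with probability $\frac{N+1}{2N+1}$ and then swapped with probability $q$; a pair $01$ is chosen with probability $\frac N{2N+1}$ and swapped with probability $p$. So the expected increment of $I$ is
$$\frac{q(N+1)-pN}{2N+1}=\frac{\gamma N+q}{2N+1}=\frac\gamma2+\frac1{2U(\xi_s)},$$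
using $2q=1+\gamma$. Increments of $I$ are bounded by 1, so the martingale law of large numbers gives
$$I(\xi_t)=\frac\gamma2t+\frac12\sum_{s<t}\frac1{U(\xi_s)}+o(t)\quad\text{a.s.}$$
The middle sum is negligible. By (2), $\sum_{s<t}\frac1{U(\xi_s)}-T_t=\sum_{s<t}\frac{1-E_s}{U(\xi_s)}$. Conditionally on the whole sequence $(\xi_s)$ the terms are independent with mean zero and variance at most 1, so this is $o(t)$ a.s. And $T_t=O(\sqrt t)$ by (11). So $\sum_{s<t}1/U(\xi_s)=o(t)$.

**Step 3: compare.** Since $I(\xi_t)=I(\eta_{T_t})$, Steps 1 and 2 give $\frac{\gamma^2}6T_t^2\sim\frac\gamma2t$, that is, $T_t\sim\sqrt{3t/\gamma}$. By Lemma 7,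
$$|\xi_t|=|\eta_{T_t}|\sim2\gamma\sqrt{3t/\gamma}=\sqrt{12\gamma t},\qquad\gamma=1-2p. \qquad\blacksquare$$
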